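\title{The critical integrability exponent of Siegel--Veech transforms is three}

\begin{abstract}
Let $\mathcal H$ be a connected component of a stratum of unit-area translation surfaces of genus $g\ge 2$, with its Masur--Veech measure $\mu$. We show that the Siegel--Veech transform of every bounded, compactly supported function on the plane lies in $L^q(\mathcal H,\mu)$ for all $q<3$, and that the transform of such a function is not in $L^3(\mathcal H,\mu)$ if the function is nonnegative and not almost everywhere zero. More precisely, the surfaces with more than $T$ holonomy vectors in a fixed ball have measure between $c_1T^{-3}$ and $c_2T^{-3+\delta}$. The critical exponent is therefore $3$ for every component, and the known exponent $1+\sqrt{1+4/N}$, where $N$ is the dimension of relative homology, is never optimal. The lower bound comes from thin cylinders of bounded height. The upper bound combines a pointwise count of short saddle connections with an estimate for the mean number of pairs of saddle connections, one of which is very short.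
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question and the result}

A \emph{translation surface} is a compact Riemann surface $X$ of genus $g$ with a nonzero holomorphic $1$-form $\omega$; we usually write $X$ for the pair $(X,\omega)$. Let $\Sigma$ be the set of zeros of $\omega$. On $X\setminus\Sigma$ the local primitives of $\omega$ are charts to $\mathbb C=\mathbb R^2$ whose transition maps are translations. So $X$ carries a flat metric, with a cone point of angle $2\pi(k+1)$ at a zero of order $k$, and directions are globally defined on $X\setminus\Sigma$. A \emph{saddle connection} is a straight segment with both endpoints in $\Sigma$ and no point of $\Sigma$ in its interior; once it is oriented, its \emph{holonomy} is the vector $\int\omega\in\mathbb R^2$ that it traces in the charts. A \emph{stratum} consists of the translation surfaces whose zeros have prescribed orders. The group $G=SL(2,\mathbb R)$ acts on each stratum by postcomposition with the charts; it preserves area and acts linearly on holonomies.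

Fix $g\ge2$ and a connected component of a stratum of genus $g$ (there are no marked points), and let $\mathcal H$ be its locus of unit-area surfaces. Let $\mu$ be the Lebesgue (Masur--Veech) measure on $\mathcal H$, a finite $G$-invariant measure whose definition is recalled in Section~\ref{sec:measures}. Put
\[
N=2g+|\Sigma|-1=\dim H_1(X,\Sigma;\mathbb R).
\]
Let $\Lambda_X\subset\mathbb R^2$ be the set of holonomies of saddle connections of $X$, and let $B_c(\mathbb R^2)$ be the space of bounded, compactly supported Borel functions on $\mathbb R^2$. The \emph{Siegel--Veech transform} of $f\in B_c(\mathbb R^2)$ is the function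
\[
\widehat f(X)=\sum_{v\in\Lambda_X}f(v)
\]
on $\mathcal H$. The sum is finite, because a surface has finitely many saddle connections of bounded length. How integrable is $\widehat f$? Define
\[
q^*(\mathcal H)=\sup\{q\ge1:\ \widehat f\in L^q(\mathcal H,\mu)\text{ for all }f\in B_c(\mathbb R^2)\}.
\]
It is known that $\widehat f\in L^q(\mathcal H,\mu)$ for every $f\in B_c(\mathbb R^2)$ and every $q<1+\sqrt{1+4/N}$; in particular $\widehat f\in L^2(\mathcal H,\mu)$, and $q^*(\mathcal H)\ge1+\sqrt{1+4/N}$. The question, which comes from the paper of Athreya, Cheung and Masur \cite{ACM}, is whether this exponent is optimal and, if it is not, what $q^*(\mathcal H)$ is.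

If $f$ is supported in the ball $B(0,R)$, then $|\widehat f(X)|\le\|f\|_\infty\,\#(\Lambda_X\cap B(0,R))$. So $q^*(\mathcal H)$ is decided by these counting functions and, through the formula $\int F^q\,d\mu=\int_0^\infty qT^{q-1}\mu\{F>T\}\,dT$, by the decay of their tails. We determine this decay up to an arbitrarily small power.

\begin{theorem}\label{thm:main}
Let $\mathcal H$ be the unit-area locus of a connected component of a stratum of genus $g\ge2$.
\begin{enumerate}
\item[(i)] For all $R,\delta>0$ there are $c_1,c_2>0$ such that, for all sufficiently large $T$,
\[
c_1T^{-3}\le\mu\{X\in\mathcal H:\ \#(\Lambda_X\cap B(0,R))>T\}\le c_2T^{-3+\delta}.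
\]
\item[(ii)] $\widehat f\in L^q(\mathcal H,\mu)$ for all $f\in B_c(\mathbb R^2)$ and all $q<3$.
\item[(iii)] If $f\in B_c(\mathbb R^2)$ is nonnegative and not almost everywhere zero, then $\widehat f\notin L^3(\mathcal H,\mu)$.
\end{enumerate}
In particular $q^*(\mathcal H)=3$, and the supremum is not attained.
\end{theorem}

The last sentence follows from (ii) and (iii), because $\mu$ is finite and hence $L^q\subset L^3$ for $q\ge3$. Since $N\ge4$, we have $1+\sqrt{1+4/N}\le1+\sqrt2<3$: the known exponent is optimal for no component, and the true threshold does not depend on the component. The known bound is not used in the proof. The sign condition in (iii) cannot simply be dropped: reversing orientations shows $\Lambda_X=-\Lambda_X$, so $\widehat f=0$ for every odd $f$.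

\subsection{Thin cylinders, and why the answer is three}\label{sec:heuristic}

Let $\lambda_1(X)$ be the length of the shortest saddle connection of $X$. The count $\#(\Lambda_X\cap B(0,R))$ is bounded where $\lambda_1$ is bounded below (Proposition~\ref{prop:lattice}), so the question concerns surfaces with $\lambda_1$ small. Two estimates suggest themselves, and both are proved below: the set $\{\lambda_1\le\varepsilon\}$ has measure $O(\varepsilon^2)$, and outside a negligible set the count is at most about $1/\lambda_1$. Together they give a tail of order about $T^{-2}$. One might therefore guess that $2$ is close to the truth, all the more since $1+\sqrt{1+4/N}$ decreases to $2$ as $N\to\infty$. But the two estimates are not sharp on the same surfaces, as two examples show.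

\begin{example}[The torus]\label{ex:torus}
Genus one is excluded from our setting, but it shows what a short saddle connection does not do. On a unit-area torus $\mathbb R^2/L$ with one marked point playing the role of $\Sigma$, the holonomies are the primitive vectors of the unimodular lattice $L$. Nonparallel vectors $v,v'\in L$ satisfy $|\det(v,v')|\ge1$. If the shortest vector $v$ of $L$ has $|v|<1/R$, then $B(0,R)$ contains no primitive vectors except possibly $\pm v$. Otherwise the discs of radius $1/(2R)$ about lattice points are disjoint, and $B(0,R)$ contains at most $(2R^2+1)^2$ of these points. So the count is bounded. The reason is that the cylinder of circumference $|v|$ fills the torus, so a thin cylinder is forced to be tall.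
\end{example}

\begin{example}[A thin handle in genus two]\label{ex:H2}
Let $(u_1,u_2)$ range over a small compact neighborhood $U\subset\mathbb C^2$ of $(\frac12,\frac i2)$, chosen so that the torus $\mathbb C/(\mathbb Zu_1+\mathbb Zu_2)$ has area in $[\frac18,\frac12]$. Slit the torus along a short segment of holonomy $w$. Take a parallelogram with sides $w$ and $\eta=(t+ih)\,w/|w|$, $h>0$, glue its sides parallel to $\eta$ to each other, and glue the two boundary circles of the resulting cylinder to the two lips of the slit (Figure~\ref{fig:handle}). The two ends of the slit and the corners of the parallelogram become one point of angle $2\pi+2\pi+2\pi=6\pi$. The surface has genus two and one double zero, so $N=4$. The numbers $u_1,u_2,w,\eta$ are the periods of $\omega$ over four closed curves whose only nonzero intersection numbers are those of the first two and of the last two, equal to $\pm1$; these curves are thus a basis of homology, and the Masur--Veech measure comes from Lebesgue measure in $(u_1,u_2,w,\eta)$. For fixed $w$ we have $d\eta=dt\,dh$, and we may take $0\le t<|w|$, because $\eta$ and $\eta+w$ give the same surface.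

The parameters with $|w|\le\varepsilon$ and cylinder area $|w|h\le\frac12$ have volume
\[
\operatorname{vol}(U)\int_{|w|\le\varepsilon}|w|\cdot\frac1{2|w|}\,dw=\frac\pi2\operatorname{vol}(U)\,\varepsilon^2,
\]
which is the order of the first estimate. The saddle connections that cross the cylinder have holonomies $\eta+kw$, $k\in\mathbb Z$, all of length at least $h$, so none of them is short unless $h$ is bounded. The parameters with $|w|\le\varepsilon$ and $h\le1$ have volume only
\[
\operatorname{vol}(U)\int_{|w|\le\varepsilon}|w|\,dw=\frac{2\pi}3\operatorname{vol}(U)\,\varepsilon^3 .
\]
On this smaller set at least $2/|w|-1$ of the vectors $\eta+kw$ have length at most $\sqrt2$, which is the order of the second estimate. The $q$-th moment of $1/|w|$ over it is $2\pi\operatorname{vol}(U)\int_0^\varepsilon r^{2-q}\,dr$, and this diverges exactly when $q\ge3$.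
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0) -- (3,0) -- (3.5,2.4) -- (0.5,2.4) -- cycle;
\draw[very thick] (1.5,1.2) -- (2,1.2);
\fill (1.5,1.2) circle (1.5pt);
\fill (2,1.2) circle (1.5pt);
\node[above] at (1.75,1.2) {$A$};
\node[below] at (1.75,1.2) {$B$};
\node[below] at (1.5,0) {$u_1$};
\node[left] at (0.25,1.2) {$u_2$};
\fill[gray!30] (6.5,0) -- (7,0) -- (7.2,2.4) -- (6.7,2.4) -- cycle;
\draw (4.8,0) -- (8.9,0);
\draw (4.8,2.4) -- (8.9,2.4);
\foreach \k in {-3,...,4} {
  \fill ({6.5+0.5*\k},0) circle (1.5pt);
  \fill ({6.7+0.5*\k},2.4) circle (1.5pt);
  \draw (6.5,0) -- ({6.7+0.5*\k},2.4);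
}
\node[below] at (6.75,0) {$B$};
\node[above] at (6.95,2.4) {$A$};
\end{tikzpicture}
\caption{A genus-two surface with a thin cylinder. Left: a torus slit along a short vector $w$, with upper lip $A$ and lower lip $B$. Right: the universal cover of a cylinder of circumference $|w|$, one fundamental parallelogram shaded; its top is glued to $A$ and its bottom to $B$. All dots are the same zero. The segments of the fan are saddle connections crossing the cylinder; their holonomies differ by multiples of $w$.}
\label{fig:handle}
\end{figure}

So the exponent is $3=2+1$: a short vector $w$ costs $\varepsilon^2$, and a further factor $\varepsilon$ is paid to keep the height bounded. Section~\ref{sec:lower} carries out the computation of Example~\ref{ex:H2} in every component, which gives (iii) and the lower bound in (i).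

\subsection{Plan of the upper bound}

The upper bound says that no configuration does better than a thin cylinder. It rests on two statements about saddle connections of length at most a small constant $\rho_0$.
\begin{enumerate}
\item[(A)] \emph{Maximum.} Outside a set of measure about $T^{-4}$, a surface with more than $T$ of them has $\lambda_1\le\varepsilon$ with $\varepsilon$ about $1/T$ (Proposition~\ref{prop:pointwise}).
\item[(B)] \emph{Mean.} The number of pairs $(\gamma,s)$ of nonparallel saddle connections with $|\gamma|\le\varepsilon$ and $|s|\le\rho_0$ has integral about $\varepsilon^2$ (Corollary~\ref{cor:pairs}).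
\end{enumerate}
A surface as in (A) has at least $T/2$ pairs as in (B), so by Markov's inequality these surfaces have measure about $\varepsilon^2/T$, that is, about $T^{-3}$.

For (B), the action of $G$ moves a pair $(\gamma,s)$ to a pair of equal lengths (Section~\ref{sec:pairs}), and such pairs are counted by playing a lattice-point bound for saddle connections (Section~\ref{sec:lattice}) against a volume bound for surfaces with several short ones (Section~\ref{sec:volume}). For (A), we follow short subcomplexes of the surface down a tree of intervals of directions (Sections~\ref{sec:joining} and~\ref{sec:tree}). Section~\ref{sec:upper} assembles the pieces.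

\section{Preliminaries on flat geometry}\label{sec:prelim}

We write $F\lesssim F'$ if $F\le cF'$ with a constant $c$ that depends only on $\mathcal H$; further dependence is shown by subscripts. The determinant of $v,v'\in\mathbb R^2$ is $v\wedge v'$. Put
\[
d=2g-2+|\Sigma| .
\]

\subsection{Saddle connections, triangulations and complexes}

Saddle connections are oriented when they are counted. For a saddle connection $s$ we write $|s|$ for its length, $[s]$ for its class in $H_1(X,\Sigma;\mathbb Z)$, and $s$ again for its holonomy. Let $\mathcal N(X,r)$ be the number of oriented saddle connections of length at most $r$, so that $\#(\Lambda_X\cap B(0,r))\le\mathcal N(X,r)$. Two saddle connections \emph{cross} if they meet transversally at a point interior to both; a saddle connection does not cross itself, since its direction is constant. A \emph{geodesic triangulation} is a decomposition of $X$ into Euclidean triangles whose vertices lie in $\Sigma$ and whose edges are saddle connections (an edge may be a loop). We use three standard facts.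
\begin{enumerate}
\item[(F1)] $\mathcal N(X,r)<\infty$ for all $X$ and $r$.
\item[(F2)] At most $d$ oriented saddle connections have a given oriented direction. Indeed $k+1$ rays leave a zero of order $k$ in that direction, and the orders add up to $2g-2$. Hence at most $2d$ are parallel to a given line.
\item[(F3)] Every family of pairwise non-crossing saddle connections extends to a geodesic triangulation. By Euler's formula it has $3d$ edges and $2d$ triangles.
\end{enumerate}
Holonomy is a linear map $H_1(X,\Sigma;\mathbb R)\to\mathbb R^2$, so nonparallel saddle connections have linearly independent classes. The edges of a geodesic triangulation span $H_1(X,\Sigma;\mathbb R)$. For $1\le i\le N$ let $\lambda_i(X)$ be the least $x$ such that the classes of the saddle connections of length at most $x$ span a subspace of $H_1(X,\Sigma;\mathbb R)$ of dimension at least $i$; it exists by (F1), and for $i=1$ it is the length of the shortest saddle connection.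

A \emph{complex} is a closed set $K\subset X$ with $\Sigma\subsetneq K$ that is the union of $\Sigma$ with some closed edges and closed triangles of a geodesic triangulation $\mathcal T$; we then call $K$ a subcomplex of $\mathcal T$. Let $p\in K\setminus\Sigma$. If $p$ lies in an open triangle, or on an edge with triangles of $K$ on both sides, then $K$ is a disc near $p$. Otherwise $p$ lies on an edge $e$ with a triangle of $K$ on one side or on neither side; then $K$ is a half disc or a segment near $p$, and $e$ lies in the topological boundary $\partial K$. Thus $\partial K$ consists of edges and points of $\Sigma$, the set $K$ is locally convex off $\Sigma$, and a saddle connection contained in $K$ does not cross a saddle connection contained in $\partial K$.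

\begin{lemma}[Tightening]\label{lem:tight}
\begin{enumerate}
\item[(a)] Let $K$ be a complex and $\alpha$ a rectifiable path in $K$ with endpoints in $\Sigma$. Then $\alpha$ is homotopic in $K$, relative to its endpoints, to a (possibly empty) concatenation of saddle connections contained in $K$, of total length at most that of $\alpha$. The total length is strictly smaller if $\alpha$ has a corner at a point outside $\Sigma$.
\item[(b)] A rectifiable loop in $X$ that is not null-homotopic is freely homotopic to a concatenation of saddle connections of no greater total length.
\end{enumerate}
\end{lemma}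

\begin{proof}
(a) Take constant-speed paths in the homotopy class whose lengths tend to the infimum. By the Arzel\`a--Ascoli theorem a subsequence converges uniformly. The limit lies in the class, because uniformly close paths with the same endpoints in a finite cell complex are homotopic relative to the endpoints, and it is shortest, because length is lower semicontinuous. Any shortest path is straight near each of its points outside $\Sigma$, since $K$ is convex there. So it consists of straight segments between consecutive visits to $\Sigma$; these are saddle connections, finite in number because each has length at least $\lambda_1$. A path with a corner outside $\Sigma$ is not shortest.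

(b) The same argument gives a shortest loop in the free homotopy class. If it meets $\Sigma$, it is a concatenation of saddle connections. Otherwise it is a closed geodesic in $X\setminus\Sigma$; it winds around a maximal cylinder (see below) and can be pushed to a boundary component without changing its length.
\end{proof}

\subsection{Cylinders}

A \emph{cylinder} of circumference $c$ and height $h$ is the image of an isometric embedding of $(\mathbb R/c\mathbb Z)\times(0,h)$ in $X\setminus\Sigma$; the images of the circles are its \emph{core curves}. Every closed geodesic in $X\setminus\Sigma$ lies in a unique maximal cylinder, and parallel maximal cylinders are equal or disjoint. Since $g\ge2$, the embedding of a maximal cylinder extends continuously to the two boundary circles, and each of them maps to a concatenation of saddle connections parallel to the core, of total length $c$. We call these the \emph{boundary saddle connections}.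

Along a straight line that is not parallel to the core, the height coordinate of a cylinder $C$ is strictly monotone, so such a line enters through one boundary circle and leaves through the other. Hence:
\begin{enumerate}
\item[(F4)] A saddle connection that meets $C$, or a closed geodesic that meets $C$ and is not parallel to its core, has length at least the height of $C$.
\end{enumerate}
(A saddle connection that meets $C$ is not parallel to the core, because parallel lines in $C$ close up and avoid $\Sigma$.)

\begin{lemma}[Disjoint cylinders]\label{lem:disjoint}
Let $C_1,\dots,C_M$ be distinct maximal cylinders of $X$ such that each circumference is smaller than each height. Then the $C_l$ are disjoint, no boundary saddle connection of any of them meets any $C_l$, the boundary saddle connections do not cross each other, and $M\le3d$.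
\end{lemma}

\begin{proof}
If $C_l$ and $C_{l'}$ met, they would be nonparallel, and the core curve of $C_l$ through a common point would contradict (F4). A boundary saddle connection has length at most a circumference, so by (F4) it meets no $C_l$. If it crossed a boundary saddle connection of $C_l$, it would enter $C_l$, which lies on one side of the latter. By (F3) all boundary saddle connections are edges of one triangulation. Its $3d$ edges have $6d$ sides, each cylinder occupies at least two sides (one for each boundary circle), and disjoint cylinders occupy different sides.
\end{proof}

\subsection{Period coordinates and measures}\label{sec:measures}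

Let $\widetilde{\mathcal H}$ be the component without area normalization. Let $X_0\in\widetilde{\mathcal H}$ have geodesic triangulation $\mathcal T$. A class $\phi\in H^1(X_0,\Sigma;\mathbb C)\cong\mathbb C^N$ assigns a vector to each oriented edge, with sum zero around each triangle. On the open set $U_{\mathcal T}$ of those $\phi$ for which every triangle is nondegenerate and oriented as in $X_0$, gluing Euclidean triangles gives a translation surface $\Psi_{\mathcal T}(\phi)$ with periods $\phi$. Near the period class of $X_0$, the map $\Psi_{\mathcal T}$ is the inverse of a chart of $\widetilde{\mathcal H}$; these charts are the \emph{period coordinates}. (A stratum is an orbifold. If necessary we pass to a finite manifold cover given by a level structure, to which the action of $G$ lifts; this changes measures only by constants, and we keep the notation.) Changes of period coordinates preserve the lattice $H^1(X,\Sigma;\mathbb Z[i])$, so the Lebesgue measures that give it covolume one define a measure $m$ on $\widetilde{\mathcal H}$. It is $G$-invariant, and the scaling $X\mapsto tX$ multiplies it by $t^{2N}$. Since $\mathcal T$ is a geodesic triangulation of each $\Psi_{\mathcal T}(\phi)$,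 the map $\Psi_{\mathcal T}$ is locally measure preserving wherever it lands in $\widetilde{\mathcal H}$, and so
\begin{equation}\label{eq:psi}
m\bigl(\Psi_{\mathcal T}(E)\cap\widetilde{\mathcal H}\bigr)\le\operatorname{Leb}(E)\qquad\text{for Borel }E\subset U_{\mathcal T}.
\end{equation}
Up to a constant, the Masur--Veech measure is $\mu(E)=m\{tX:X\in E,\ 0<t\le1\}$. Equivalently, for Borel $F\ge0$ on $\mathcal H$,
\begin{equation}\label{eq:cone}
\int_{\mathcal H}F\,d\mu=\int_{\{\operatorname{area}\le1\}}F\bigl(X/\sqrt{\operatorname{area}X}\bigr)\,dm(X).
\end{equation}

Saddle connections and cylinders persist under small deformations of the surface. So the pairs $(X,s)$ of a surface and a saddle connection form a manifold that is locally homeomorphic to $\widetilde{\mathcal H}$, with countable fibers, and the same holds for cylinders and for tuples. On such a space, \emph{counting over $m$} (or over $\mu$) means the measure $E\mapsto\int\#\{s:(X,s)\in E\}\,dm(X)$. It also follows that $\lambda_i$ and $\mathcal N(\cdot,r)$ are Borel functions.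

\section{Saddle connections as lattice points}\label{sec:lattice}

A saddle connection is determined by its homology class up to $d$ choices, so counting saddle connections is at most counting points of the lattice $L=H_1(X,\Sigma;\mathbb Z)\cong\mathbb Z^N$ in a suitable convex body of $V=H_1(X,\Sigma;\mathbb R)$. The natural body is the ball of the seminorm
\[
\|c\|=\inf\Bigl\{\sum_j|a_j|\,|s_j|:\ c=\sum_ja_j[s_j],\ a_j\in\mathbb R\Bigr\},
\]
where the sums are finite and the $s_j$ are saddle connections; note that $\|[s]\|\le|s|$. To count lattice points we need to know that the seminorm is not too small on $L$. The difficulty is that real coefficients might represent an integral class more cheaply than integer ones. On a surface this does not happen: two chains in the same class differ by the boundary of a function on faces, and this function can be rounded at a random threshold.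

\begin{lemma}[Rounding]\label{lem:round}
If $c\in L$ and $\|c\|<x$, then $c=\sum_jn_j[s_j]$ with $n_j\in\mathbb Z$ and $\sum_j|n_j||s_j|<x$.
\end{lemma}

\begin{proof}
Take a real representation of cost less than $x$ and overlay its finitely many saddle connections with a geodesic triangulation. Each triangle is cut by full chords into convex polygons, and we obtain a cell structure on $X$ in which the representation is a real cellular $1$-chain $z$, with boundary supported in $\Sigma$, class $c$, and length $\sum_e|e||z(e)|<x$. Let $z_0$ be an integral cellular chain of class $c$. Then $z=z_0+\partial f$ for a real function $f$ on the faces. For $u\in[0,1)$ the chain $z_u=z_0+\partial\lfloor f+u\rfloor$ is integral of class $c$.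

Let $e$ be an edge and let $a,b$ be the values of $f$ on its left and right faces, so that $z(e)=z_0(e)+a-b$ and $z_u(e)=z_0(e)+\lfloor a+u\rfloor-\lfloor b+u\rfloor$. The integer $z_u(e)$ differs from $z(e)$ by less than $1$, so it is $\lfloor z(e)\rfloor$ or $\lceil z(e)\rceil$, and these two values are both $\ge0$ or both $\le0$. Since $\int_0^1\lfloor a+u\rfloor\,du=a$, the mean of $z_u(e)$ is $z(e)$, and because the sign is constant, $\int_0^1|z_u(e)|\,du=|z(e)|$. So the mean length of $z_u$ is the length of $z$, and some $z_u$ has length less than $x$.

Orient each edge so that $z_u(e)\ge0$ and take $z_u(e)$ copies of it. In this directed multigraph every vertex outside $\Sigma$ has equal in-degree and out-degree, so the edges split into directed paths between points of $\Sigma$ and directed loops, of total length less than $x$. Discard the null-homotopic loops and apply Lemma~\ref{lem:tight} with $K=X$ to the rest.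
\end{proof}

Recall Minkowski's theorems for a lattice $L'$ in a $k$-dimensional real vector space. The first says that an open symmetric convex set of volume greater than $2^k\operatorname{covol}(L')$ contains a nonzero point of $L'$. For a norm with unit ball $B$, the $i$-th successive minimum $\lambda_i'$ is the least $x$ such that the lattice vectors of norm at most $x$ span dimension at least $i$; there are independent $b_1,\dots,b_k\in L'$ with $\|b_i\|=\lambda_i'$, and the second theorem says $\lambda_1'\cdots\lambda_k'\operatorname{vol}(B)\le2^k\operatorname{covol}(L')$.

\begin{proposition}\label{prop:lattice}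
For all $X\in\widetilde{\mathcal H}$ and $r>0$,
\[
\mathcal N(X,r)\lesssim\prod_{i=1}^N\max\bigl(1,r/\lambda_i(X)\bigr).
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:round}, a class $c\in L$ with $\|c\|<\lambda_1$ is zero. Hence $\|\cdot\|$ is a norm: otherwise the open symmetric convex set $\{\|c\|<\lambda_1\}$ would be invariant under translation along a line, would have infinite volume, and would contain a nonzero point of $L$. Let $\lambda_i'$ be the successive minima of $L$. If $\lambda_i'<x$, there are $i$ independent lattice vectors of norm less than $x$, and by Lemma~\ref{lem:round} they are combinations of saddle connections of length less than $x$. So $\lambda_i\le\lambda_i'$.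

Let $k=\#\{i:\lambda_i'\le r\}$. If $k=0$ there is no saddle connection of length at most $r$. Otherwise let $W$ be the span of the lattice vectors of norm at most $r$, of dimension $k$, with unit ball $B_W$ and lattice $L_W=L\cap W$. Independent vectors $b_1,\dots,b_k\in L$ with $\|b_i\|=\lambda_i'$ lie in $L_W$, so the successive minima of $L_W$ are $\lambda_1',\dots,\lambda_k'$. Let $P$ be the parallelepiped spanned by the $b_i$. The translates of $P$ by $L_W$ cover almost every point of $W$ exactly $[L_W:\bigoplus\mathbb Zb_i]=\operatorname{vol}(P)/\operatorname{covol}(L_W)$ times, and those by vectors $c$ with $\|c\|\le r$ lie in the ball of radius $(1+k)r$. Comparing volumes and using the second theorem,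
\[
\#\{c\in L:\|c\|\le r\}\le\frac{((1+k)r)^k\operatorname{vol}(B_W)}{\operatorname{covol}(L_W)}\le\frac{(2(1+k)r)^k}{\lambda_1'\cdots\lambda_k'}\le(2+2N)^N\prod_{i\le k}\frac r{\lambda_i}.
\]
Saddle connections with the same class have the same holonomy, so by (F2) at most $d$ share a class.
\end{proof}

\section{The volume of surfaces with several short saddle connections}\label{sec:volume}

If $k$ of the period coordinates are confined to discs of radii $\varepsilon_1,\dots,\varepsilon_k$ and the others to regions of bounded area, the volume is $\lesssim\prod\varepsilon_i^2$. The next proposition says that this is the right order for the successive minima.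

\begin{proposition}\label{prop:volume}
If $1\le k\le N$ and $0<\varepsilon_1,\dots,\varepsilon_k\le1$, then
\[
\mu\{X\in\mathcal H:\ \lambda_i(X)\le\varepsilon_i\text{ for }i\le k\}\lesssim\prod_{i\le k}\varepsilon_i^2 .
\]
\end{proposition}

To use \eqref{eq:psi} with finitely many triangulations, we want a basis of homology made of edges of one geodesic triangulation, containing saddle connections that realize $\lambda_1,\dots,\lambda_k$. There are two obstacles. Short saddle connections may cross each other; a greedy choice avoids this (Step 3). And a tall cylinder forces a long basis element; as in Example~\ref{ex:H2}, its holonomy is long but ranges over a region of bounded area (Step 4). Steps 1 and 2 show that tall cylinders are the only source of long basis elements.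

\begin{proof}
The set $\mathcal E=\{X\in\widetilde{\mathcal H}:\operatorname{area}X\le1,\ \lambda_i\le\varepsilon_i\text{ for }i\le k\}$ contains the cone over our set, so it suffices to bound $m(\mathcal E)$. Let $X\in\mathcal E$.

\emph{Step 1: points far from $\Sigma$ lie in tall cylinders.} Call a maximal cylinder \emph{tall} if its height exceeds $5$; its circumference is then less than $1/5$. Lemma~\ref{lem:disjoint} applies to the tall cylinders $C_1,\dots,C_M$. Let $p\in X$ be at distance at least $3$ from $\Sigma$. The exponential map $\exp_p$ is defined on the open disc $B(0,3)$ and is a translation in charts. It is not injective on $B(0,1)$, since $\pi>1$. So there is $\tau$ with $0<|\tau|<2$ such that $\exp_p(z)=\exp_p(z+\tau)$ for some $z$ in the convex set $B(0,3)\cap(B(0,3)-\tau)$. The set of such $z$ is closed, and open because $\exp_p$ is a translation in charts, so it is the whole convex set. For $u\perp\tau$ with $|u|<\sqrt8$, the segment $[u-\tau/2,u+\tau/2]$ lies in $B(0,3)$, and its image closes up to a closed geodesic. The maximal cylinder containing this geodesic is locally constant in $u$, hence constant. It contains $p$ and the image of the segment $\{u\perp\tau:|u|<\sqrt8\}$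 perpendicular to its core, so its height is at least $2\sqrt8>5$. Therefore every point outside the tall cylinders is at distance less than $3$ from $\Sigma$.

\emph{Step 2: the complement is generated by saddle connections of bounded length.} Let $Z=X\setminus\bigcup_lC_l$. It is a subcomplex of any geodesic triangulation that contains the boundary saddle connections of the $C_l$, and $\partial Z$ is contained in their union. Let $p\in Z$ and follow a shortest path in $X$ from $p$ to $\Sigma$. If it leaves $Z$, it first does so at a point of a boundary saddle connection, which has length less than $1/5$ and lies in $Z$; from there $\Sigma$ is within $1/10$ along it. So $p$ is joined to $\Sigma$ inside $Z$ by a path of length at most $3.1$. The group $H_1(Z,\Sigma)$ is generated by the edges of the triangulation in $Z$. Subdivide such an edge into pieces of length at most $1$ and join each subdivision point to $\Sigma$ by such a path. Each piece, preceded and followed by the joining paths at its ends, is a path in $Z$ between points of $\Sigma$ of length at most $7.2$, and the classes of these paths add up to the class of the edge. By Lemma~\ref{lem:tight}(a), $H_1(Z,\Sigma)$ is generated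 by saddle connections in $Z$ of length at most $8$. Let $V_Z$ be the span of its image in $H_1(X,\Sigma;\mathbb R)$ and $n=\dim V_Z$. By (F4), every saddle connection of $X$ of length at most $1$ lies in $Z$.

\emph{Step 3: a non-crossing basis of $V_Z$.} Call a saddle connection $s\subset Z$ \emph{essential} if $[s]$ is not in the span of the classes of the saddle connections in $Z$ of length less than $|s|$. Two essential saddle connections do not cross. Indeed, let $s$ and $s'$ cross at $p$. The point $p$ divides them into four pieces; exchanging $s$ and $s'$ if necessary, a shortest piece is the piece of $s'$ from an endpoint $c$ to $p$. If $s$ runs from $a$ to $b$, then $[s]$ is the sum of the classes of the paths $a\to p\to c$ and $c\to p\to b$ in $Z$. Each has length at most $|s|$, because the piece $cp$ is no longer than the piece of $s$ that it replaces, and each has a corner at $p\notin\Sigma$. By Lemma~\ref{lem:tight}(a) both are homologous to sums of saddle connections in $Z$ of length less than $|s|$, so $s$ is not essential.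

Go through the lengths $r$ of saddle connections in $Z$ in increasing order, and at each $r$ extend the basis chosen so far, of the span of the shorter ones, by saddle connections in $Z$ of length exactly $r$ to a basis of the span of those of length at most $r$. Every chosen saddle connection is essential. By Step 2 we obtain pairwise non-crossing $s_1,\dots,s_n\subset Z$ with $|s_1|\le\dots\le|s_n|\le8$ whose classes form a basis of $V_Z$. Moreover $|s_i|=\lambda_i(X)$ whenever $\lambda_i(X)\le1$, because up to length $1$ the saddle connections of $X$ and of $Z$ are the same. So $n\ge k$ and $|s_i|\le\varepsilon_i$ for $i\le k$.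

\emph{Step 4: crossing the tall cylinders.} Orient the core of $C_l$, let $w_l$ be its holonomy and $h_l\le1/|w_l|$ the height. Fix a point over $\Sigma$ on each boundary circle. The segments in $C_l$ from the bottom point to the top point are saddle connections with holonomies $(t+ih_l)\,w_l/|w_l|$, where $t$ runs over a coset of $|w_l|\mathbb Z$. Let $\eta_l$ be the one with $0\le t<|w_l|$. Its holonomy lies in the rectangle
\[
R(w_l)=\{(t+ih)\,w_l/|w_l|:\ 0\le t<|w_l|,\ 0<h\le1/|w_l|\}
\]
of area $1$. By excision $H_1(X,Z)$ is spanned by the $\eta_l$, so the exact sequence $H_1(Z,\Sigma)\to H_1(X,\Sigma)\to H_1(X,Z)$ shows that $V_Z$ and the $[\eta_l]$ span $H_1(X,\Sigma;\mathbb R)$. Choose $J$ such that the $[s_i]$ and the $[\eta_l]$, $l\in J$, form a basis. The $s_i$, the $\eta_l$ and the boundary saddle connections of the $C_l$ are pairwise non-crossing: the interior of $\eta_l$ lies in $C_l$, which meets none of the others, and the $s_i$ lie in $Z$, so they cannot enter a cylinder across its boundary. By (F3) they are edges of a geodesic triangulation of $X$.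

\emph{Step 5: integration.} The \emph{type} $\mathcal D$ of this structure consists of the gluing pattern of the $2d$ triangles, the level structure, the oriented edges that are the $s_i$ and the $\eta_l$ ($l\in J$), and the oriented edges that form the bottom boundary of each $C_l$. There are finitely many types. For a fixed type, the holonomies $(z_1,\dots,z_n;(y_l)_{l\in J})\in\mathbb C^N$ of the basis edges are linear coordinates on cohomology, in which Lebesgue measure is that of \eqref{eq:psi} up to a factor depending only on $\mathcal D$. The bottom edges of $C_l$ have classes in $V_Z$, so $w_l$, the sum of their holonomies, is a linear function $w_l(z)$ determined by $\mathcal D$. The surfaces in $\mathcal E$ of type $\mathcal D$ thus come from parameters with $|z_i|\le\varepsilon_i$ for $i\le k$, $|z_i|\le8$ for $k<i\le n$, and $y_l\in R(w_l(z))$. By Fubini's theorem this set has volume at most $(64\pi)^{n-k}\prod_{i\le k}\pi\varepsilon_i^2$, and \eqref{eq:psi} concludes the proof.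
\end{proof}

Propositions~\ref{prop:lattice} and~\ref{prop:volume} are matched: halving $\lambda_i$ doubles the bound for $\mathcal N$ and divides the volume by $4$. So they balance exactly for the second moment, and only the number of dyadic scales is lost. Requiring two short independent classes gains the factor $x^4$.

\begin{lemma}\label{lem:second}
For $0<\sigma\le1$ and $0<x\le1$,
\[
\int_{\{\lambda_1\ge\sigma x,\ \lambda_2\le x\}}\mathcal N(Y,x)^2\,d\mu(Y)\lesssim x^4\Bigl(1+\log\frac1\sigma\Bigr)^N.
\]
\end{lemma}

\begin{proof}
Decompose the domain according to $k=\#\{i:\lambda_i\le x\}\ge2$ and the integers $j_1,\dots,j_k\ge0$ with $2^{-j_i-1}x<\lambda_i\le2^{-j_i}x$. Since $\lambda_i\ge\sigma x$, we have $j_i\le\log_2(1/\sigma)$, so there are at most $N(1+\log_2(1/\sigma))^N$ pieces. On a piece, $\mathcal N(Y,x)^2\lesssim\prod_{i\le k}4^{j_i}$ by Proposition~\ref{prop:lattice}, and the measure is $\lesssim\prod_{i\le k}x^24^{-j_i}$ by Proposition~\ref{prop:volume}. Each piece contributes $\lesssim x^{2k}\le x^4$.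
\end{proof}

\section{Pairs of saddle connections}\label{sec:pairs}

Fix
\[
\ell=5d,\qquad\rho_0=\tfrac18\,16^{-\ell}.
\]
In this section only $\rho_0\le\frac14$ matters; the exact value is dictated by Section~\ref{sec:tree}. Let $\nu$ be the measure on triples $(X,\gamma,s)$, with $X\in\mathcal H$ and $\gamma,s$ nonparallel oriented saddle connections of $X$, given by counting over $\mu$. It is $G$-invariant. It is $\sigma$-finite, because $\mathcal N(X,r)$ is bounded on $\{\lambda_1\ge1/r\}$ by Proposition~\ref{prop:lattice}.

In Example~\ref{ex:H2}, the pair $(w,\eta)$ of a boundary and a crossing saddle connection ranges freely over pairs of vectors. For free vectors, the pairs with $|v|\le\varepsilon$, $|v'|\le\rho_0$ and $|v\wedge v'|\le D$ have Lebesgue measure at most $\int_{|v|\le\varepsilon}4\rho_0D/|v|\,dv=8\pi\rho_0\varepsilon D$. Lemma~\ref{lem:transport} gives the same order for all pairs of saddle connections, up to logarithms. Lemma~\ref{lem:second} alone does not suffice, because it counts pairs at a single scale $x$, while $\gamma$ and $s$ have very different lengths. But an element of $G$ brings both to length $|\gamma\wedge s|^{1/2}$, and the invariance of $\nu$ keeps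 track of the mass.

\begin{lemma}[Transport]\label{lem:transport}
Let $0<\varepsilon\le1$, $0<\lambda_0\le1$, $0<D\le\varepsilon\rho_0$, and let $\mathcal A_D$ be the set of triples with $|\gamma|\le\varepsilon$, $|s|\le\rho_0$, $\lambda_1(X)\ge\lambda_0$ and $D/2<|\gamma\wedge s|\le D$. Then
\[
\nu(\mathcal A_D)\lesssim\varepsilon D\Bigl(1+\log\frac1{\lambda_0}\Bigr)^N.
\]
\end{lemma}

\begin{proof}
Let $\mathcal B_D$ be the set of triples $(Y,\gamma',s')$ with $|\gamma'|,|s'|\le2\sqrt D$ and $\lambda_1(Y)\ge\lambda_0\sqrt D/4$. Write $v^\perp$ for the rotation of $v$ by $+90^\circ$. Every $g\in G$ has columns $v$ and $v^\perp/|v|^2+xv$ for unique $v\in\mathbb R^2\setminus0$ and $x\in\mathbb R$. Left multiplication by $h\in G$ sends $(v,x)$ to $(hv,x+c(h,v))$, so $dg=dv\,dx$ is a left Haar measure; as $G$ is unimodular, it is also invariant under right multiplication and inversion. Integrate $\mathbf 1_{\mathcal A_D}(a)\,\mathbf 1_{\mathcal B_D}(ga)$ over $a$ and $g$, substitute $b=ga$ for fixed $g$, and then replace $g$ by $g^{-1}$: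
\begin{equation}\label{eq:transport}
\int_{\mathcal A_D}\operatorname{Haar}\{g:ga\in\mathcal B_D\}\,d\nu(a)=\int_{\mathcal B_D}\operatorname{Haar}\{g:gb\in\mathcal A_D\}\,d\nu(b).
\end{equation}

\emph{Left side.} Let $a=(X,\gamma,s)\in\mathcal A_D$ and $\Delta=|\gamma\wedge s|$. The matrix with columns $\gamma/\sqrt\Delta$ and $\pm s/\sqrt\Delta$ lies in $G$ for one choice of sign; let $g_a$ be its inverse, so that $g_a\gamma$ and $g_as$ have length $\sqrt\Delta\le\sqrt D$. Since $|\gamma|,|s|\le1$, we have $\|g_a^{-1}\|\le\sqrt2/\sqrt{D/2}=2/\sqrt D$, so $|g_au|\ge\lambda_0\sqrt D/2$ for every saddle connection $u$ of $X$. Let $O=\{h\in G:\|h\|\le2\}$. An element of $G$ has singular values $\|h\|^{\pm1}$, so each $h\in O$ changes lengths by a factor in $[\frac12,2]$, and $hg_aa\in\mathcal B_D$. The left side of \eqref{eq:transport} is at least $\operatorname{Haar}(O)\,\nu(\mathcal A_D)$.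

\emph{Right side.} Let $b=(Y,\gamma',s')\in\mathcal B_D$ and $\Delta=|\gamma'\wedge s'|$. This quantity is $G$-invariant, so the integrand vanishes unless $\Delta\in(D/2,D]$. By right invariance we may replace $b$ by a translate with $\gamma'=e_1$ and $s'=\pm\Delta e_2$. If $gb\in\mathcal A_D$, then $|v|=|g\gamma'|\le\varepsilon$ and $\Delta|x||v|\le|gs'|\le1$. So the integrand is at most
\[
\int_{|v|\le\varepsilon}\frac2{\Delta|v|}\,dv=\frac{4\pi\varepsilon}\Delta\le\frac{8\pi\varepsilon}D .
\]
For a triple in $\mathcal B_D$ the classes of $\gamma'$ and $s'$ are independent, so $\lambda_2(Y)\le2\sqrt D$. Lemma~\ref{lem:second} with $x=2\sqrt D\le2\sqrt{\rho_0}\le1$ and $\sigma=\lambda_0/8$ gives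
\[
\nu(\mathcal B_D)\le\int_{\{\lambda_1\ge\sigma x,\ \lambda_2\le x\}}\mathcal N(Y,x)^2\,d\mu\lesssim D^2\Bigl(1+\log\frac1{\lambda_0}\Bigr)^N.
\]
Multiplying by $8\pi\varepsilon/D$ bounds the right side of \eqref{eq:transport}.
\end{proof}

\begin{corollary}\label{cor:pairs}
Let $0<\lambda_0\le1$.
\begin{enumerate}
\item[(a)] For $0<\varepsilon\le1$, $\ \nu\{|\gamma|\le\varepsilon,\ |s|\le\rho_0,\ \lambda_1(X)\ge\lambda_0\}\lesssim\varepsilon^2(1+\log\frac1{\lambda_0})^N$.
\item[(b)] For $0<D\le\rho_0^2$, the set of $X\in\mathcal H$ with $\lambda_1(X)\ge\lambda_0$ that have nonparallel saddle connections $\gamma,s$ of length at most $\rho_0$ with $|\gamma\wedge s|\le D$ has $\mu$-measure $\lesssim D(1+\log\frac1{\lambda_0})^N$.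
\end{enumerate}
\end{corollary}

\begin{proof}
In (a) we have $0<|\gamma\wedge s|\le\varepsilon\rho_0$, so the set is the union of the $\mathcal A_{2^{-j}\varepsilon\rho_0}$, $j\ge0$; sum the bounds of Lemma~\ref{lem:transport}. In (b) the $\mu$-measure is at most the $\nu$-measure of the union of the $\mathcal A_{2^{-j}D}$, $j\ge0$, taken with $\varepsilon=\rho_0$.
\end{proof}

\section{Joining complexes}\label{sec:joining}

On the torus, two short nonparallel saddle connections cannot coexist. In higher genus they can, but there is a substitute. Two different short objects can be combined into a larger complex that still has short boundary and small area. This can be repeated only a bounded number of times, and a complex of small area is not the whole surface, so it has a boundary whose length we can measure.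

For a complex $K$, let $\operatorname{len}(K)$ be the total length of the unoriented saddle connections contained in $\partial K$; these are edges of a triangulation, so there are at most $3d\le\ell$ of them. Let $\operatorname{level}(K)$ be the maximum, over the geodesic triangulations having $K$ as a subcomplex, of the number of edges plus triangles in $K$. By (F3), levels lie in $\{1,\dots,\ell\}$.

\begin{lemma}\label{lem:level}
Let $K$ and $K'$ be complexes.
\begin{enumerate}
\item[(a)] If $K\subsetneq K'$, then $\operatorname{level}(K)<\operatorname{level}(K')$.
\item[(b)] If $K\ne X$, then $\partial K$ contains a saddle connection.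
\item[(c)] If $U$ is a component of $X\setminus K$, then $K\cup U$ is a complex and $\operatorname{len}(K\cup U)\le\operatorname{len}(K)$.
\item[(d)] If $\delta$ is a saddle connection whose interior is disjoint from $K$, then $K\cup\delta$ is a complex and $\operatorname{len}(K\cup\delta)\le\operatorname{len}(K)+|\delta|$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\mathcal T$ realize $\operatorname{level}(K)$. First observe that $K$ is a subcomplex, with the same cells, of every geodesic triangulation $\mathcal T'$ that contains the edges of $\mathcal T$ in $K$: an edge of $\mathcal T'$ that entered a triangle of $\mathcal T$ in $K$ would have to cross one of its sides.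

(a) The edges of $\mathcal T$ in $K$ lie in $K'$, so they do not cross the saddle connections of $\partial K'$. By (F3) all of these are edges of some $\mathcal T'$. An open cell of $\mathcal T'$ of dimension one or two is an edge of $\partial K'$ or is disjoint from $\partial K'$; being connected, it lies in $K'$ or outside it. So $K'$ is a subcomplex of $\mathcal T'$, with at least one cell more than $K$.

(b) Otherwise $\partial K\subset\Sigma$, and $K\setminus\Sigma$ is nonempty, open and closed in the connected set $X\setminus\Sigma$.

(c) The set $K\cup U$ is a union of open cells of $\mathcal T$, and it is closed because its complement is the union of the other components. A point of $\partial(K\cup U)$ lies neither in the open set $U$ nor in the interior of $K$, so it lies in $\partial K$.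

(d) Extend $\delta$ and the edges of $\mathcal T$ in $K$ to a triangulation, and note that $\partial(K\cup\delta)\subset\partial K\cup\delta$.
\end{proof}

\begin{lemma}[Joining]\label{lem:join}
Let $K_1,K_2$ be complexes with $\operatorname{len}(K_1),\operatorname{len}(K_2)\le x$ and $K_2\not\subset K_1$. Then there is a complex $K_3\supsetneq K_1$ with
\[
\operatorname{len}(K_3)\le4x,\qquad\operatorname{area}(K_3)\le\operatorname{area}(K_1)+\operatorname{area}(K_2)+18x^2.
\]
\end{lemma}

The union $K_1\cup K_2$ need not be a complex, since the boundaries may cross. In that case a piece of $\partial K_2$ outside $K_1$, extended along $\partial K_1$ to points of $\Sigma$, is a short path, which we tighten outside $K_1$. Either a new short saddle connection appears, or the path collapses onto $\partial K_1$, which means that it cuts off a disc. A disc with short boundary has small area even if it contains cone points; we prove this first.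

\begin{lemma}\label{lem:disc}
Let $O$ be a topological disc obtained by gluing finitely many convex polygons in $\mathbb C$ along full sides by translations, glued polygons lying on opposite sides of the common side. If $\partial O$ has length $l$, then $\operatorname{area}(O)\le l^2/4$.
\end{lemma}

\begin{proof}
Since $O$ is simply connected, the polygons can be translated so that their inclusions fit together to a continuous map $\Phi:O\to\mathbb C$, an isometric embedding on each polygon. Let $y$ be different from the finitely many values of $\operatorname{Im}\Phi$ at vertices. The level set $\{\operatorname{Im}\Phi=y\}$ meets each polygon in a horizontal chord between interior points of two sides, or not at all. Across a glued side the chord continues in the same direction in the next polygon. So the level set is a compact $1$-manifold with boundary on $\partial O$, and $\operatorname{Re}\Phi$ is strictly monotone along each component. Hence each component is an arc with both ends on $\partial O$, and its length is the difference of the values of $\operatorname{Re}\Phi$ at the ends. This is at most $l/2$, because the ends are joined by an arc of $\partial O$ of length at most $l/2$.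 The number of arcs is half the number of points of $\partial O$ at level $y$, and its integral over $y$ is $\frac12\int_{\partial O}|d\operatorname{Im}\Phi|\le l/2$. By Fubini's theorem the area is at most $\frac l2\cdot\frac l2$.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:join}]
\emph{Case A: $\partial K_2\subset K_1$.} Take a point of $K_2\setminus K_1$ and let $U$ be its component in $X\setminus K_1$. The connected set $U$ meets $K_2$ and is disjoint from $\partial K_2$, so $U\subset K_2$. Take $K_3=K_1\cup U$ and use Lemma~\ref{lem:level}(c).

\emph{Case B: some saddle connection $\beta\subset\partial K_2$ is not contained in $K_1$.} Since $\Sigma\subset K_1$, this is the only other case. Let $\beta'$ be a component of $\beta\setminus K_1$, an open segment with endpoints $p,q\in K_1$, contained in a component $U$ of $X\setminus K_1$. If $p,q\in\Sigma$, then $\beta'$ is the interior of $\beta$, and $K_3=K_1\cup\beta$ works by Lemma~\ref{lem:level}(d). So let $p\notin\Sigma$. Then $p$ is interior to a saddle connection $e\subset\partial K_1$, and $e$ is transverse to $\beta'$, since $\beta'$ is disjoint from $K_1$. Likewise $q\in\Sigma$, or $q$ is interior to a saddle connection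 $e'\subset\partial K_1$ transverse to $\beta'$.

\emph{The completion of $U$.} We want to tighten without entering $K_1$, so we replace $U$ by a compact surface. Let $K_1$ be a subcomplex of $\mathcal T$. Then $U$ is a union of open triangles and open edges of $\mathcal T$. Let $\hat U$ be obtained from closed copies of these triangles by gluing along the edges contained in $U$. It is a compact connected flat surface with boundary, and it maps to $X$. Its \emph{vertices}, the vertices of the triangles, lie over $\Sigma$; some may be interior points. Its boundary edges are copies of saddle connections of $\partial K_1$. The complement of the boundary and the vertices maps bijectively onto $U$, and away from the vertices $\hat U$ is locally a disc or a half disc. The segment $\beta'$ lifts to $\hat U$, with ends again called $p$ and $q$. They are not interior to the same boundary edge of $\hat U$: the inward normal of an edge is a fixed vector of $\mathbb R^2$, and the constant direction of $\beta'$ would have positive inner product with it at the start and negative inner product at the end. In particular $p\ne q$, and the closed lift is an embedded arc.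

\emph{Cutting and tightening.} Cut $\hat U$ along this arc. The result is a compact flat surface with one or two components, each containing in its boundary at least one of the two copies of $\beta'$. At the copies of $p$, and of $q$ if $q\notin\Sigma$, it has \emph{corners} of angle in $(0,\pi)$. Choose a copy $\beta'_+$, with ends $p_+,q_+$, and let $O$ be the component containing it. Follow $\partial O$ from $p_+$ away from $\beta'_+$: we run along the edge over $e$ and reach a vertex $a$, since $q$ is not interior to this edge. In the same way, from $q_+$ we reach a vertex $c$ along the edge over $e'$; if $q\in\Sigma$, put $c=q_+$. The path $\alpha=(a,p_+,q_+,c)$ in $\partial O$ consists of at most three segments, each of length at most $x$. Let $\tau$ be a shortest path in $O$ homotopic to $\alpha$ relative to the endpoints, possibly constant (Figure~\ref{fig:join}); it exists as in Lemma~\ref{lem:tight} and has length at most $3x$.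

Away from the vertices $O$ is locally convex, so $\tau$ is straight there, and it does not pass through a corner, because no segment in a sector of angle less than $\pi$ has the apex as an interior point. So $\tau$ is a concatenation of straight segments between vertices, with no vertex or corner in their interiors. If the interior of such a segment touches $\partial O$, then it does so where $O$ is a half disc and runs along the boundary; the segment is then a side of $\partial O$ with vertices at both ends. The copies of $\beta'$ and the pieces of the cut edges have a corner at one end, so they are excluded. Thus each segment of $\tau$ is either \emph{interior} to $O$, apart from its ends, or a full boundary edge of $\hat U$, and $\tau$ does not meet the copies of the open segment $\beta'$.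

\emph{Case B1: for some choice of the copy, $\tau$ has an interior segment.} Its image $\delta$ in $X$ is a saddle connection with interior in $U$ and $|\delta|\le3x$. Take $K_3=K_1\cup\delta$ and use Lemma~\ref{lem:level}(d).

\emph{Case B2: for both choices, $\tau\subset\partial O$.} The loop formed by $\alpha$ and the reverse of $\tau$ lies in one boundary circle of $O$ and passes exactly once over $\beta'_+$, so it has degree $\pm1$ in this circle. It is null-homotopic in $O$. A compact connected surface in which a boundary circle is null-homotopic is a disc. The loop covers $\partial O$, so $\partial O$ has length at most $6x$. The disc $O$ is glued from the convex polygons into which $\beta'$ cuts the triangles, so Lemma~\ref{lem:disc} gives $\operatorname{area}(O)\le9x^2$. This holds for each component of the cut surface, so $\operatorname{area}(U)\le18x^2$. Take $K_3=K_1\cup U$ and use Lemma~\ref{lem:level}(c).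
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!20] (0,0) -- (2.6,0) -- (3,2.35) -- (0.6,2.6) -- (1.3,1.3) -- cycle;
\draw[thick] (0,0) -- (4,0);
\draw[thick] (0.6,2.6) -- (4.4,2.2);
\draw[thick] (-0.5,1.4) -- (1.3,1.3);
\draw (2.6,0) -- (3,2.35);
\draw[dashed,thick] (0,0) -- (1.3,1.3) -- (0.6,2.6);
\foreach \p in {(0,0),(4,0),(0.6,2.6),(4.4,2.2),(1.3,1.3),(-0.5,1.4)} {\fill \p circle (1.8pt);}
\node[below] at (0,0) {$a$};
\node[below] at (2.6,0) {$p$};
\node[above] at (3,2.35) {$q$};
\node[above] at (0.6,2.6) {$c$};
\node[right] at (2.8,1.2) {$\beta'$};
\node[below] at (1.3,0) {$e$};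
\node[above] at (1.8,2.5) {$e'$};
\node[left] at (0.55,0.65) {$\tau$};
\end{tikzpicture}
\caption{Joining two complexes whose boundaries cross. Thick segments are saddle connections of $\partial K_1$, dots are points of $\Sigma$, and $\beta'$ is a piece of $\partial K_2$ outside $K_1$. The path from $a$ through $p$ and $q$ to $c$ is pulled tight across the shaded region, without crossing $\partial K_1$ or $\beta'$, to the dashed path $\tau$. Here both segments of $\tau$ are new saddle connections, and either can be added to $K_1$.}
\label{fig:join}
\end{figure}

\section{A pointwise count}\label{sec:tree}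

The bound of Proposition~\ref{prop:lattice} can be as large as $\lambda_1^{-N}$. We need a power of $\lambda_1$ close to $-1$, and we can afford a weak separation hypothesis, which by Corollary~\ref{cor:pairs}(b) fails only on a small set.

\begin{proposition}\label{prop:pointwise}
Let $\kappa\in(0,1)$, $X\in\mathcal H$ and $\Delta\in(0,1)$. If $|v\wedge v'|>\Delta$ for all nonparallel saddle connections $v,v'$ of $X$ of length at most $\rho_0$, then
\[
\mathcal N(X,\rho_0)\lesssim_\kappa\Delta^{-\kappa}\lambda_1(X)^{-1-\kappa}.
\]
\end{proposition}

The method is in the spirit of Eskin and Masur \cite{EM}; the proof below is self-contained. Write $\rho=\rho_0$ and fix $\kappa$ and $X$.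

\subsection{The tree of directions}

Let $Q\ge2$ be an integer, to be chosen at the end. For $t\in[-1,1]$, $n\ge0$ and $v=(x,y)$ put
\[
|v|_{t,n}=\bigl|\bigl(Q^n(x+ty),\,y\bigr)\bigr| .
\]
This is $Q^{n/2}$ times the length of $v$ on the unit-area surface
\[
Y_{t,n}=\begin{pmatrix}Q^{n/2}&0\\0&Q^{-n/2}\end{pmatrix}\begin{pmatrix}1&t\\0&1\end{pmatrix}X .
\]
The \emph{nodes} of generation $n$ are the intervals $I=[iQ^{-n},(i+1)Q^{-n}]\subset[-1,1]$, $i\in\mathbb Z$; each has $Q$ \emph{children} of generation $n+1$. Two properties are used throughout:
\begin{enumerate}
\item[(a)] $|v|_{t,n+1}\ge|v|_{t,n}$;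
\item[(b)] $|v|_{t',n}\le2|v|_{t,n}$ for $t,t'$ in a node of generation $n$, since $Q^n|t-t'||y|\le|y|\le|v|_{t,n}$.
\end{enumerate}
As $n$ grows, $|v|_{t,n}$ stays bounded only for $t=-x/y$. So a short saddle connection in this direction is visible, as a short object, in every node containing $t$. We bound the number of such nodes by attaching to each node a weight, the $(-1-\kappa)$-th power of the size of its shortest object, and showing that the total weight grows by a factor independent of $Q$ in each generation.

Consider first a single vector, and let $\xi_I(v)=\min_{t\in I}|v|_{t,n}$. If $v=(x,0)$ is horizontal, then $\xi$ is multiplied by $Q$ in each of the $Q$ children, and the total weight is multiplied by $Q^{-\kappa}\le1$. If $v=(0,y)$ is vertical and $I=[0,Q^{-n}]$, then $\xi_I(v)=|y|$ and $\xi\ge|y|\max(1,i)$ on the $i$-th child, so the total weight is multiplied by at most $\sum_{i\ge0}\max(1,i)^{-1-\kappa}\le2+1/\kappa$. Every vector behaves like one of these two.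

\begin{lemma}\label{lem:single}
For $v\ne0$ and every node $I$,
\[
\sum_{I'\text{ child of }I}\xi_{I'}(v)^{-1-\kappa}\le4\Bigl(5+\frac2\kappa\Bigr)\xi_I(v)^{-1-\kappa}.
\]
\end{lemma}

\begin{proof}
Let $v=(x,y)$, $\xi=\xi_I(v)$, $I=[t_0,t_0+Q^{-n}]$ and $\alpha=Q^n(x+t_0y)$. On the $i$-th child, $t=t_0+(i+u)Q^{-n-1}$ with $u\in[0,1]$, and $|v|_{t,n+1}=|(Q\alpha+(i+u)y,\,y)|$.

If $|y|\ge\xi/2$, this is at least $|y|\max(1,\operatorname{dist}(Q\alpha/y,[-i-1,-i]))$. Let $Q\alpha/y\in[j,j+1)$ with $j\in\mathbb Z$. Apart from the three unit intervals that start at $j-1,j,j+1$, the unit intervals with integer ends are at distance at least $r$ from $Q\alpha/y$, where each $r=1,2,\dots$ occurs once on each side. So the sum is at most $(3+2\sum_{r\ge1}r^{-1-\kappa})|y|^{-1-\kappa}\le(5+\frac2\kappa)\cdot4\,\xi^{-1-\kappa}$.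

If $|y|<\xi/2$, then $|Q^n(x+ty)|\ge\frac{\sqrt3}2\xi$ for $t\in I$, so $\xi_{I'}(v)\ge\frac{\sqrt3}2Q\xi$ for each child, and the sum is at most $Q(\frac{\sqrt3}2Q\xi)^{-1-\kappa}\le\frac43\xi^{-1-\kappa}$.
\end{proof}

\subsection{Weights}

With many saddle connections, different children may owe their weight to different ones, and Lemma~\ref{lem:single} does not control the sum. But then two different short objects are visible in the parent, and Lemma~\ref{lem:join} produces a short complex of higher level there. So we attach weights to complexes of every level. Each joining multiplies the size by at most $8$ and the area budget by $4$, and the definitions allow for this.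

Complexes, levels and areas are preserved by $G$, so we regard a complex of $X$ as a complex of each $Y_{t,n}$. Let $A_k=\frac12\,4^{k-\ell}$ and let $\mathcal K_k$ be the set of complexes of level $k$ and area at most $A_k$, for $1\le k\le\ell$. For a complex $K$ and a node $I$ of generation $n$ put
\[
\operatorname{len}_{t,n}(K)=\sum_{\sigma\subset\partial K}|\sigma|_{t,n},\qquad b_I(K)=\rho^{-1}\min_{t\in I}\operatorname{len}_{t,n}(K),
\]
the sum running over the unoriented saddle connections in $\partial K$. Since $A_k\le\frac12<\operatorname{area}X$, a complex $K\in\mathcal K_k$ is not $X$, and $b_I(K)>0$ by Lemma~\ref{lem:level}(b); this is the purpose of the area budget. By (a), $b_{I'}(K)\ge b_I(K)$ for a child $I'$ of $I$. Call $K$ \emph{admissible} for $(k,I)$ if $K\in\mathcal K_k$ and $b_I(K)\le8^k$, and let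
\[
w_k(I)=\max\{b_I(K)^{-1-\kappa}:\ K\text{ admissible for }(k,I)\},
\]
with $w_k(I)=0$ if there is no such $K$. The maximum is over a finite set. Indeed, by (b) the saddle connections in $\partial K$ have bounded length on $Y_{t,n}$ for a fixed $t\in I$, so by (F1) there are finitely many possibilities for $\partial K$, and $K$ is the union of $\partial K\cup\Sigma$ with some of the finitely many components of the complement of this set.

\begin{lemma}\label{lem:recursion}
Let $c_\kappa=(2\ell)^2\cdot4(5+\frac2\kappa)$, which does not depend on $Q$. For every node $I$ and every $k$,
\[
\sum_{I'\text{ child of }I}w_k(I')\le c_\kappa w_k(I)+64\,Q\sum_{j>k}w_j(I).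
\]
\end{lemma}

\begin{proof}
For each child with $w_k(I')\ne0$ let $K_{I'}$ be a maximizer; it is admissible for $(k,I)$, because $b_I\le b_{I'}$. If there is no such child, there is nothing to prove. Otherwise let $K$ be a maximizer for $w_k(I)$.

\emph{Children with $K_{I'}=K$.} Let $\sigma\subset\partial K$ maximize $\xi_I(\sigma)$. By (b), each of the at most $\ell$ terms of $\operatorname{len}_{t,n}(K)$ is at most $2\xi_I(\sigma)$ for $t\in I$, so $\rho\,b_I(K)\le2\ell\,\xi_I(\sigma)$. Also $\rho\,b_{I'}(K)\ge\xi_{I'}(\sigma)$. By Lemma~\ref{lem:single} these children contribute at most
\[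
\rho^{1+\kappa}\sum_{I'}\xi_{I'}(\sigma)^{-1-\kappa}\le4\Bigl(5+\frac2\kappa\Bigr)\Bigl(\frac{\xi_I(\sigma)}\rho\Bigr)^{-1-\kappa}\le c_\kappa\,b_I(K)^{-1-\kappa}=c_\kappa w_k(I).
\]

\emph{Children with $K'=K_{I'}\ne K$.} Put $b=b_I(K')$. Then $b_I(K)\le b\le b_{I'}(K')\le8^k$. Fix $t\in I$. By (b), both $K$ and $K'$ have $\operatorname{len}_{t,n}\le2b\rho$, so on $Y_{t,n}$ both have $\operatorname{len}\le x$, where $x=2b\rho Q^{-n/2}\le2\cdot8^\ell\rho$. As $K\ne K'$ have the same level, $K'\not\subset K$ by Lemma~\ref{lem:level}(a). Lemma~\ref{lem:join} on $Y_{t,n}$ gives a complex $K_3\supsetneq K$, of some level $j>k$, with $\operatorname{len}_{t,n}(K_3)\le4Q^{n/2}x=8b\rho$. So $b_I(K_3)\le8b\le8^{k+1}\le8^j$. The choice of $\rho_0$ enters now: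
\[
18x^2\le72\cdot64^\ell\rho^2=\tfrac{72}{64}\,4^{-\ell}\le4^{k-\ell}=2A_k,
\]
so $\operatorname{area}(K_3)\le2A_k+18x^2\le4A_k\le A_j$. Thus $K_3$ is admissible for $(j,I)$, and
\[
w_k(I')\le b^{-1-\kappa}\le8^{1+\kappa}b_I(K_3)^{-1-\kappa}\le64\,w_j(I).
\]
There are at most $Q$ such children.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:pointwise}]
The factor $64Q$ only passes weight from higher to lower levels, so it is absorbed by weighting the levels geometrically. Let $\eta=1+64Q/c_\kappa$ and $S(n)=\sum_I\sum_k\eta^kw_k(I)$, where $I$ runs over the nodes of generation $n$. By Lemma~\ref{lem:recursion},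
\[
S(n+1)\le\sum_I\sum_j\eta^jw_j(I)\Bigl(c_\kappa+64Q\sum_{1\le k<j}\eta^{k-j}\Bigr)\le\Bigl(c_\kappa+\frac{64Q}{\eta-1}\Bigr)S(n)=2c_\kappa S(n).
\]
In generation $0$ there are two nodes, and $|v|_{t,0}\ge|v|/2$ because the inverse shear has norm at most $1+|t|\le2$. So $b_I(K)\ge\lambda_1/(2\rho)$ for $K\ne X$, whence $S(0)\le2\ell\eta^\ell\lambda_1^{-1-\kappa}$ and $S(n)\le2\ell\eta^\ell(2c_\kappa)^n\lambda_1^{-1-\kappa}$, with $\lambda_1=\lambda_1(X)$.

Let $v=(x,y)$ be a saddle connection with $|v|\le\rho$ and $|x|\le|y|$, and let $t_v=-x/y\in[-1,1]$. Then $|v|_{t_v,n}=|y|\le\rho$. The complex $\Sigma\cup v$ has level $1$, area $0$, and $b_I\le1$ for every node $I\ni t_v$, so $w_1(I)\ge1$. Hence at most $S(n)$ nodes of generation $n$ contain some $t_v$. The tree resolves directions only up to $Q^{-n}$, and here the hypothesis is used. If $t_v$ and $t_{v'}$ lie in one node, then $|v\wedge v'|=|yy'||t_v-t_{v'}|\le Q^{-n}$. For $n=\lceil\log(1/\Delta)/\log Q\rceil$ this is at most $\Delta$, so $v$ and $v'$ are parallel, and by (F2) each node accounts for at most $2d$ oriented saddle connections. Those with $|y|\le|x|$ are counted by applying the same bound to the rotation of $X$ by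 $90^\circ$, which satisfies the same hypothesis. Therefore
\[
\mathcal N(X,\rho)\le4d\cdot2\ell\eta^\ell(2c_\kappa)^n\lambda_1^{-1-\kappa}\le16d\ell\eta^\ell c_\kappa\,\Delta^{-\log(2c_\kappa)/\log Q}\,\lambda_1^{-1-\kappa}.
\]
Since $c_\kappa$ does not depend on $Q$, we can take an integer $Q\ge(2c_\kappa)^{1/\kappa}$, and the exponent of $1/\Delta$ is then at most $\kappa$.
\end{proof}

\section{The upper bound}\label{sec:upper}

\begin{proposition}\label{prop:tail}
For all $R,\delta>0$ and $T\ge1$, $\ \mu\{X\in\mathcal H:\mathcal N(X,R)>T\}\lesssim_{R,\delta}T^{-3+\delta}$.
\end{proposition}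

\begin{proof}
\emph{Reduction to $R=\rho_0$.} We may assume $R\ge\rho_0$; put $\theta=\rho_0/(2R)$. For a unit vector $e$ let $g_e\in G$ multiply $e$ by $\theta$ and $e^\perp$ by $\theta^{-1}$. If $|v|\le R$ and the sine of the angle between $v$ and the line $\mathbb Re$ is at most $\theta^2$, then $|g_ev|\le\theta R+\theta^{-1}\theta^2R=\rho_0$. Finitely many such sectors cover the plane, which gives $g_1,\dots,g_p\in G$ with $\mathcal N(X,R)\le\sum_i\mathcal N(g_iX,\rho_0)$. As $\mu$ is invariant, $\mu\{\mathcal N(X,R)>T\}\le p\,\mu\{\mathcal N(X,\rho_0)>T/p\}$. As $\mu$ is finite, it suffices to treat $R=\rho_0$ and large $T$.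

\emph{Two negligible sets.} The set $\{\lambda_1<T^{-2}\}$ has measure $\lesssim T^{-4}$ by Proposition~\ref{prop:volume}. The surfaces with $\lambda_1\ge T^{-2}$ that have nonparallel saddle connections $v,v'$ of length at most $\rho_0$ with $|v\wedge v'|\le T^{-4}$ have measure $\lesssim T^{-4}(1+\log T)^N$ by Corollary~\ref{cor:pairs}(b). Let $E$ be the set of surfaces outside these two sets with $\mathcal N(X,\rho_0)>T$.

\emph{The main term.} Let $0<\kappa<1/6$ with $12\kappa<\delta$. For $X\in E$, Proposition~\ref{prop:pointwise} with $\Delta=T^{-4}$ gives a constant $c'_\kappa$ with
\[
T<c'_\kappa T^{4\kappa}\lambda_1^{-1-\kappa}\le c'_\kappa T^{6\kappa}\lambda_1^{-1},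
\]
where we used $\lambda_1\ge T^{-2}$. So $\lambda_1\le\varepsilon:=c'_\kappa T^{-1+6\kappa}$, and $\varepsilon\le1$ for large $T$. Let $\gamma$ be a shortest saddle connection of $X$. At most $2d\le T/2$ oriented saddle connections are parallel to $\gamma$, so at least $T/2$ of those of length at most $\rho_0$ are not. By Markov's inequality and Corollary~\ref{cor:pairs}(a) with $\lambda_0=T^{-2}$,
\[
\mu(E)\le\frac2T\,\nu\{|\gamma|\le\varepsilon,\ |s|\le\rho_0,\ \lambda_1\ge T^{-2}\}\lesssim\frac{\varepsilon^2}T(1+\log T)^N\lesssim_\kappa T^{-3+12\kappa}(1+\log T)^N.
\]
All three bounds are $\lesssim_\delta T^{-3+\delta}$.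
\end{proof}

Since $\#(\Lambda_X\cap B(0,R))\le\mathcal N(X,R)$, this is the upper bound in Theorem~\ref{thm:main}(i). Given $q<3$, take $\delta<3-q$; then
\[
\int\mathcal N(\cdot,R)^q\,d\mu\le\mu(\mathcal H)+\int_1^\infty qT^{q-1}\mu\{\mathcal N(\cdot,R)>T\}\,dT<\infty .
\]
For $f\in B_c(\mathbb R^2)$ supported in $B(0,R)$ we have $|\widehat f|\le\|f\|_\infty\mathcal N(\cdot,R)$, which proves Theorem~\ref{thm:main}(ii).

\section{The distribution of cylinders and the lower bounds}\label{sec:lower}

In Example~\ref{ex:H2} explicit coordinates gave the law $|w|\,dw\,dh$ for the holonomy and height of the cylinder. In a general component we have no such coordinates, but the symmetries determine the law: changing the height forces the factor $dh$, and the action of $G$ forces the factor $|w|\,dw$.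

\subsection{The space of cylinders}

Let $\mathcal C$ be the space of pairs $(X,C)$, with $X\in\widetilde{\mathcal H}$ and $C$ a maximal cylinder of $X$ with an orientation of its core curves, and let $m_{\mathcal C}$ be counting over $m$. Let $w\in\mathbb C\setminus0$ be the holonomy of the core, $h$ the height, $v=|w|h$ the area of $C$, and $a=\operatorname{area}(X)-v$ the area of the rest. Write $C$ as $(\mathbb R/|w|\mathbb Z)\times(0,h)$ with $\omega=\frac w{|w|}(dx+i\,dy)$; the \emph{bottom} is $y=0$ and the \emph{top} is $y=h$. The function $w$ is continuous and $h$ is lower semicontinuous, because closed subcylinders persist under small deformations. The group $G$ preserves $m_{\mathcal C}$ and maps $(w,a,v)$ to $(gw,a,v)$.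

For $\tau,u\in\mathbb R$ and $(X,C)$ with $h+u>0$, let $\Phi_{\tau,u}(X,C)$ be obtained by leaving $X\setminus C$ unchanged and replacing $C$ by its image under the affine map $(x,y)\mapsto(x+\tau|w|y/h,\ (h+u)y/h)$: the height changes by $u$ and the twist by $\tau|w|$.

\begin{lemma}\label{lem:deform}
The map $\Phi_{\tau,u}$ is a bijection from $\{h>-u\}$ onto $\{h>u\}$ in $\mathcal C$. It preserves $m_{\mathcal C}$, $w$ and $a$, and it replaces $h$ by $h+u$.
\end{lemma}

\begin{proof}
The path $r\mapsto\Phi_{r\tau,ru}(X,C)$, $0\le r\le1$, is continuous and preserves cone angles, so it stays in $\widetilde{\mathcal H}$. The new cylinder is maximal, since both boundary circles still meet $\Sigma$. The statements on $w,a,h$ hold by construction, and $\Phi_{-\tau,-u}$ is the inverse. Let $\gamma\subset X\setminus\Sigma$ be a core curve and $\langle c,\gamma\rangle$ the intersection number of $c\in H_1(X,\Sigma)$ with $\gamma$, an upward crossing counting $+1$. Along the path, the period of $c$ changes at the rate $(\tau|w|+iu)\frac w{|w|}\langle c,\gamma\rangle$: this holds for a saddle connection $\eta$ crossing $C$ from bottom to top and for paths in $X\setminus C$, and these span $H_1(X,\Sigma;\mathbb R)$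 as in Step 4 of the proof of Proposition~\ref{prop:volume}. Take linear coordinates $(\zeta,y)$, where $\zeta$ is the period of $\eta$ and $y$ lists the periods of a basis of the kernel of $\langle\cdot,\gamma\rangle$. The kernel contains the class of $\gamma$, because $\langle\gamma,\gamma\rangle=0$, so $w$ is a function of $y$. The velocity is thus a smooth vector field on $\mathcal C$ of the form $(\text{function of }y,\,0)$, which is divergence free. The map $\Phi_{\tau,u}$ is the time-one map of its flow on the open set $\{h>-u\}$, so it preserves $m_{\mathcal C}$ locally and, being injective, globally.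
\end{proof}

Put $a_0=\frac18$ and $J_0=[a_0,\frac12]$. Let $\Pi$ be the image of $m_{\mathcal C}$, restricted to $\{a\in J_0\}$, under $(w,a,h)$. Keeping $a$ in $J_0$ ensures that normalizing the area changes lengths by a bounded factor.

\begin{proposition}\label{prop:product}
There is a measure $\Pi_0$ on $J_0$ with $0<\Pi_0(J_0)<\infty$ such that
\begin{equation}\label{eq:product}
\Pi=|w|\,dw\;\Pi_0(da)\;dh .
\end{equation}
\end{proposition}

\begin{proof}
\emph{Local finiteness.} Let $0<\epsilon<1$ and let $\Omega_\epsilon=\{\epsilon\le|w|\le1/\epsilon\}$. On $\{w\in\Omega_\epsilon,\ a\in J_0,\ h\le\epsilon/2\}$ the total area $A=a+|w|h$ lies in $[a_0,1]$. An oriented cylinder has on its bottom a saddle connection of length at most $1/\epsilon$, oriented like the core; it determines the oriented cylinder, which is parallel to it and lies on its left. So the number of such cylinders on $X$ is at most $\mathcal N(X/\sqrt A,1/(\epsilon\sqrt{a_0}))$, which is integrable over $\{\operatorname{area}\le1\}$ by \eqref{eq:cone} and Section~\ref{sec:upper}. By Lemma~\ref{lem:deform}, for Borel $B\subset\Omega_\epsilon\times J_0$, Borel $E\subset(0,\infty)$ and $u\ge0$ we have $\Pi(B\times(E+u))=\Pi(B\times E)$.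 Covering $(0,H]$ by translates of $(0,\epsilon/2]$, we see that $\Pi(B\times(0,H])<\infty$ for all $H$.

\emph{The factor $dh$.} The function $H\mapsto\Pi(B\times(0,H])$ is finite, nondecreasing and additive, hence linear. So $\Pi(B\times\cdot)=\Pi_1(B)\,dh$ with $\Pi_1(B)=\Pi(B\times(0,1])$, which is a measure in $B$, and $\Pi=\Pi_1(dw,da)\,dh$.

\emph{The factor $|w|\,dw$.} The height is not $G$-invariant, but the area $v=|w|h$ is. In the variables $(w,a,v)$ the measure is $|w|^{-1}\Pi_1(dw,da)\,dv$. For Borel $J\subset J_0$, the measure
\[
B'\mapsto\int_{B'\times J}|w|^{-1}\,d\Pi_1=m_{\mathcal C}\{w\in B',\ a\in J,\ v\le1\}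
\]
on $\mathbb R^2\setminus0$ is $G$-invariant and finite on compact sets. The group $G$ acts transitively on $\mathbb R^2\setminus0$, and an invariant Radon measure on a homogeneous space is unique up to scale. So this measure equals $\Pi_0(J)\,dw$. Evaluating on a fixed annulus shows that $\Pi_0$ is a finite measure, and \eqref{eq:product} follows.

\emph{Positivity.} Every translation surface has a cylinder \cite{Masur}. Suppose $a(X,C)=0$. Then $X$ is the closure of $C$, and $H_1(X,\Sigma;\mathbb R)$ is spanned by one crossing saddle connection and the boundary saddle connections of $C$. The latter span dimension at least $N-1\ge3$, so $X$ has two parallel saddle connections with independent classes. If $z_1,z_2$ are the periods of two independent integral classes, the equation $z_1\wedge z_2=0$ defines a real hypersurface in a period chart; there are countably many pairs of classes and countably many charts, so such $X$ form a null set. Hence almost every $X$ has a cylinder with $a>0$, and $m_{\mathcal C}\{a>0\}>0$. Now $(0,\infty)=\bigcup_{k\in\mathbb Z}4^kJ_0$, and scaling surfaces by $2^k$ maps $\{a\in J_0\}$ onto $\{a\in4^kJ_0\}$ and multiplies $m_{\mathcal C}$ by a constant.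 So $m_{\mathcal C}\{a\in J_0\}>0$, that is, $\Pi_0(J_0)>0$.
\end{proof}

Positivity is the step that fails for the torus of Example~\ref{ex:torus}, where $N=2$ and $a=0$ for every cylinder.

\subsection{Crossing saddle connections}

Let $(X,C)\in\mathcal C$ with $w=|w|e^{i\varphi}$. Let $\Theta$ be the finite nonempty set of pairs consisting of a point over $\Sigma$ on the bottom circle and one on the top circle. For $\theta\in\Theta$, the segments in $C$ joining the two points are saddle connections with the distinct holonomies
\[
e^{i\varphi}(t_\theta+k|w|+ih),\qquad k\in\mathbb Z,
\]
for some $t_\theta\in\mathbb R$. The map $\Phi_{\tau,0}$ replaces every $t_\theta$ by $t_\theta+\tau|w|$. For $0<h_1<h_2$ and $0<r_*<\min(h_1,\frac1{2h_2})$ let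
\[
\mathcal C_*=\mathcal C_*(h_1,h_2,r_*)=\{(X,C)\in\mathcal C:\ |w|\le r_*,\ h\in[h_1,h_2],\ a\in J_0\}.
\]
On $\mathcal C_*$ the area $A=a+|w|h$ of $X$ lies in $[a_0,1]$. The cylinders of a given $X$ that occur in $\mathcal C_*$ have circumferences at most $r_*$ and heights at least $h_1>r_*$, so by Lemma~\ref{lem:disjoint} there are at most $6d$ oriented ones. With \eqref{eq:cone}, for Borel $F\ge0$ on $\mathcal H$,
\begin{equation}\label{eq:unfold}
\int_{\mathcal H}F\,d\mu\ge\frac1{6d}\int_{\mathcal C_*}F\bigl(X/\sqrt A\bigr)\,dm_{\mathcal C}(X,C).
\end{equation}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:main}(i)]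
Fix $0<h_1<h_2\le\frac R2\sqrt{a_0}$ and let $r_*=R\sqrt{a_0}/(4T)$, with $T\ge1$ so large that $r_*<\min(h_1,\frac1{2h_2})$. Let $(X,C)\in\mathcal C_*$ and $\theta\in\Theta$. On $X/\sqrt A$ the crossing saddle connections of the pair $\theta$ have component $h/\sqrt A\le R/2$ across the cylinder, and their components along the core form an arithmetic progression of step $|w|/\sqrt A$. At least $R\sqrt A/|w|-1\ge R\sqrt{a_0}/r_*-1=4T-1>T$ of its terms lie in $[-R/2,R/2]$, and the corresponding holonomies are distinct, of length at most $R/\sqrt2$. Apply \eqref{eq:unfold} to the indicator function of $\{\#(\Lambda_X\cap B(0,R))>T\}$ and use \eqref{eq:product}: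
\[
\mu\{\#(\Lambda_X\cap B(0,R))>T\}\ge\frac{\Pi_0(J_0)(h_2-h_1)}{6d}\int_{|w|\le r_*}|w|\,dw=\frac{\Pi_0(J_0)(h_2-h_1)}{6d}\cdot\frac{2\pi r_*^3}3,
\]
and this is $c_1T^{-3}$ with $c_1>0$.
\end{proof}

For a general $f\ge0$ the support may be a thin set that an arithmetic progression misses entirely. Averaging over the twist replaces the sum over the progression by the integral of $f$ over a line, and convexity lets us pass to the average.

\begin{proof}[Proof of Theorem~\ref{thm:main}(iii)]
Let $f\ge0$ not be almost everywhere zero, and let
\[
\mathcal Rf(\varphi,p)=\int_{\mathbb R}f\bigl(e^{i\varphi}(x+ip)\bigr)\,dx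
\]
be its integral over a line. The lines for $\varphi$ and for $\varphi+\pi$, with $p>0$, sweep out two complementary half planes, so $\int_0^\infty(\mathcal Rf(\varphi,p)+\mathcal Rf(\varphi+\pi,p))\,dp=\int f>0$. Hence $\mathcal Rf>0$ on a set of positive measure, and there are $0<p_1<p_2$ with
\[
\kappa_f:=\int_0^{2\pi}\!\!\int_{p_1}^{p_2}\mathcal Rf(\varphi,p)^3\,dp\,d\varphi>0 .
\]
Put $h_1=p_1\sqrt{a_0}$ and $h_2=p_2$, and fix $r_*$ as above. On $\mathcal C_*$ define
\[
F_*(X,C)=\frac1{|\Theta|}\sum_{\theta\in\Theta}\sum_{k\in\mathbb Z}f\bigl(A^{-1/2}e^{i\varphi}(t_\theta+k|w|+ih)\bigr).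
\]
For each $\theta$ the inner sum runs over distinct points of $\Lambda_{X/\sqrt A}$, and $f\ge0$, so it is at most $\widehat f(X/\sqrt A)$. (Different $\theta$ may give the same holonomies, which is why we average over $\Theta$ instead of summing.) So $F_*\le\widehat f(X/\sqrt A)$, and \eqref{eq:unfold} gives $6d\int_{\mathcal H}\widehat f^{\,3}\,d\mu\ge\int_{\mathcal C_*}F_*^3\,dm_{\mathcal C}$.

By Lemma~\ref{lem:deform}, each $\Phi_{\tau,0}$ is a measure-preserving bijection of $\mathcal C_*$ that fixes $w,a,h$. As $\tau$ runs over $[0,1)$ and $k$ over $\mathbb Z$, the number $t_\theta+(\tau+k)|w|$ runs once over $\mathbb R$, so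
\[
\int_0^1F_*\circ\Phi_{\tau,0}\,d\tau=\frac1{|w|}\int_{\mathbb R}f\bigl(A^{-1/2}e^{i\varphi}(x+ih)\bigr)\,dx=\frac{\sqrt A}{|w|}\,\mathcal Rf\Bigl(\varphi,\frac h{\sqrt A}\Bigr).
\]
By Jensen's inequality,
\[
\int_{\mathcal C_*}F_*^3\,dm_{\mathcal C}=\int_{\mathcal C_*}\int_0^1(F_*\circ\Phi_{\tau,0})^3\,d\tau\,dm_{\mathcal C}\ge\int_{\mathcal C_*}\frac{A^{3/2}}{|w|^3}\,\mathcal Rf\Bigl(\varphi,\frac h{\sqrt A}\Bigr)^3dm_{\mathcal C}.
\]
The last integrand depends only on $(w,a,h)$. With $r=|w|$ and $dw=r\,dr\,d\varphi$, formula \eqref{eq:product} turns the integral into
\[
\int_0^{r_*}\frac{r\cdot r}{r^3}\,\Gamma(r)\,dr,\qquad\Gamma(r)=\int_{J_0}\int_0^{2\pi}\!\!\int_{h_1}^{h_2}A^{3/2}\,\mathcal Rf\Bigl(\varphi,\frac h{\sqrt A}\Bigr)^3dh\,d\varphi\,\Pi_0(da),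
\]
where $A=a+rh\in[a_0,1]$. For fixed $r$ and $a$ substitute $p=h/\sqrt{a+rh}$. Then $dp/dh=A^{-3/2}(a+rh/2)$, so $0<dp/dh\le A^{-1/2}\le a_0^{-1/2}$. The range of $p$ contains $[p_1,p_2]$, because $p\le h_1/\sqrt{a_0}=p_1$ at $h=h_1$ and $p\ge h_2=p_2$ at $h=h_2$. Hence $\Gamma(r)\ge a_0^{3/2}a_0^{1/2}\,\Pi_0(J_0)\,\kappa_f>0$ for all $r\le r_*$. Since $\int_0^{r_*}dr/r=\infty$, we conclude that $\widehat f\notin L^3(\mathcal H,\mu)$. This completes the proof of Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ACM}
Jayadev S. Athreya, Yitwah Cheung, Howard Masur,
\emph{Siegel-Veech transforms are in $L^2$},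
arXiv:1711.08537 (2017).

\bibitem{EM}
Eskin and Masur,
\emph{Asymptotic formulas on flat surfaces}.

\bibitem{Masur}
Masur, 1986.

\end{thebibliography}
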